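# Normality under small perturbations of a regular sequence

All rings are commutative and Noetherian. References: [M] is Matsumura, *Commutative Ring Theory*; Bruns–Herzog and EGA II are quoted by number.

## 1. Two closed subschemes of one blow-up

Let $(B,\mathfrak n)$ be a local ring, $J$ an $\mathfrak n$-primary ideal, and $b_1,\dots,b_r\in\mathfrak n$. Given $\delta_1,\dots,\delta_r\in\mathfrak n$, put
$$\mathfrak b=(b_1,\dots,b_r),\qquad \mathfrak b_\delta=(b_1+\delta_1,\dots,b_r+\delta_r),\qquad A=B/\mathfrak b,\qquad A_\delta=B/\mathfrak b_\delta .$$
The object on which everything turns is the blow-up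
$$Y=\operatorname{Bl}_J(\operatorname{Spec}B)=\operatorname{Proj}\bigoplus_{t\ge0}J^t .$$

Recall how it looks. It is covered by the affine charts $\operatorname{Spec}B[J/f]$, $f\in J$. The elements of $B[J/f]$ are the fractions $h/f^t$ with $h\in J^t$. The ideal $J\cdot B[J/f]$ is generated by the nonzerodivisor $f$, so the preimage of $V(J)=\{\mathfrak n\}$ is an effective Cartier divisor, and $Y$ agrees with $\operatorname{Spec}B$ away from $\mathfrak n$. If $\mathfrak c\subset B$ is an ideal and $C=B/\mathfrak c$, then $(JC)^t=J^t/(\mathfrak c\cap J^t)$. Hence $\operatorname{Bl}_{JC}(\operatorname{Spec}C)$ is the closed subscheme of $Y$ whose ideal sheaf is associated to the homogeneous ideal $\bigoplus_t(\mathfrak c\cap J^t)$.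

So the two blow-ups
$$X=\operatorname{Bl}_{JA}(\operatorname{Spec}A),\qquad X_\delta=\operatorname{Bl}_{JA_\delta}(\operatorname{Spec}A_\delta)$$
both sit inside the same $Y$. Let $\mathcal K,\mathcal K_\delta\subset O_Y$ be their ideal sheaves. For a local ring $O$ with maximal ideal $\mathfrak m_O$, write $\operatorname{embdim}O=\dim_{O/\mathfrak m_O}\mathfrak m_O/\mathfrak m_O^2$. Always $\dim O\le\operatorname{embdim}O$, and equality is the definition of *regular*.

**Lemma 1.** There is $N$ such that for all $\delta_i\in\mathfrak n^N$:
$$\mathcal K\subset\mathcal K_\delta+J^2O_Y, \tag{1}$$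
and for every point $\xi\in X_\delta$ over $\mathfrak n$ one has $\xi\in X$ and
$$\operatorname{embdim}O_{X_\delta,\xi}\le\operatorname{embdim}O_{X,\xi}. \tag{2}$$

**Choice of $N$.** By Artin–Rees there is $c$ with $\mathfrak b\cap J^t\subset J^{t-c}\mathfrak b$ for all $t\ge c$. Choose $w$ with $\mathfrak n^w\subset J$ and put $N=w(c+2)$. If $\delta_i\in\mathfrak n^N$, then $\delta_i\in J^{c+2}$.

**Inclusion (1).** First we show that $\mathfrak b\cap J^t\subset(\mathfrak b_\delta\cap J^t)+J^{t+2}$ for $t\ge c$. Let $g\in\mathfrak b\cap J^t$. By the choice of $c$, $g=\sum b_is_i$ with $s_i\in J^{t-c}$. Put $g'=\sum(b_i+\delta_i)s_i=g+\sum\delta_is_i$. Since $\delta_is_i\in J^{c+2}J^{t-c}=J^{t+2}$, we get $g'\in\mathfrak b_\delta\cap J^t$ and $g\in g'+J^{t+2}$. Now take the chart of $f\in J$. A section of $\mathcal K$ there is $g/f^t$ with $g\in\mathfrak b\cap J^t$, and we may assume $t\ge c$, multiplying numerator and denominator by powers of $f$. Write $g=g'+h$ with $g'\in\mathfrak b_\delta\cap J^t$ and $h\in J^{t+2}$. Then $g'/f^t$ is in $\mathcal K_\delta$, and $h/f^t=f^2\cdot(h/f^{t+2})$ is in $J^2O_Y$. This is (1).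

**Inequality (2).** Let $\xi\in X_\delta$ lie over $\mathfrak n$, and let $O=O_{Y,\xi}$ with maximal ideal $\mathfrak m_\xi$. Then $JO\subset\mathfrak m_\xi$ because $\xi$ lies over $\mathfrak n$, and $\mathcal K_{\delta,\xi}\subset\mathfrak m_\xi$ because $\xi\in X_\delta$. By (1), $\mathcal K_\xi\subset\mathcal K_{\delta,\xi}+\mathfrak m_\xi^2\subset\mathfrak m_\xi$. So $\xi\in X$, and $\mathfrak m_\xi/(\mathcal K_{\delta,\xi}+\mathfrak m_\xi^2)$ is a quotient of $\mathfrak m_\xi/(\mathcal K_\xi+\mathfrak m_\xi^2)$. These are the cotangent spaces of $X_\delta$ and of $X$ at $\xi$, over the same residue field. $\square$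

**Example 1.** Let $B=F[\![x,y,z]\!]$ with $F$ a field, $b=xy-z^2$, $J=\mathfrak n$. Orders of power series add under multiplication, so $\mathfrak b\cap\mathfrak n^t=\mathfrak n^{t-2}b$ for $t\ge2$. We may take $c=2$, $w=1$, $N=4$. In the chart of $z$, with $x=zx'$ and $y=zy'$, the ideal $\mathcal K$ is generated by $b/z^2=x'y'-1$. For $\delta\in\mathfrak n^4$ the element $b+\delta$ also has order $2$, so $\mathcal K_\delta$ is generated by $(b+\delta)/z^2=x'y'-1+z^2\varepsilon$, where $\varepsilon=\delta/z^4$ is a function on the chart. The two generators differ by a multiple of $z^2$. Moreover $X$ is regular at its points over $\mathfrak n$: setting the nonzerodivisor $z$ to zero leaves $F[x',y']/(x'y'-1)$, which is regular. In the chart of $x$, with $y=xy'$ and $z=xz'$, setting $x=0$ leaves $F[y',z']/(y'-z'^2)$, again regular; the chart of $y$ is symmetric.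

## 2. The perturbation problem: statements and vocabulary

Lemma 1 serves the following problem. *Let $(R,\mathfrak m)$ be an excellent local ring and $a\in\mathfrak m$ a regular element with $R/(a)$ normal. Is there $N\ge1$ such that $R/(a+\delta)$ is normal for all $\delta\in\mathfrak m^N$?* In words: is normality of a hypersurface section decided by finitely many terms of its equation? The answer is yes. The problem comes from Hong Duc Nguyen, Hop D. Nguyen, Pham Hung Quy, "On the perturbations of Noetherian local domains", arXiv:2411.19011 (2024).

**Vocabulary.** A ring is *normal* if its localizations at primes are integrally closed domains; a normal local ring is a domain. A ring $C$ satisfies $(R_k)$ if $C_q$ is regular for all primes $q$ with $\operatorname{ht}q\le k$, and $(S_s)$ if $\operatorname{depth}C_q\ge\min(s,\dim C_q)$ for all primes $q$. *Serre's criterion* says that normal is $(R_1)$ and $(S_2)$, while reduced is $(R_0)$ and $(S_1)$. For instance $F[\![x,y]\!]/(x^2,xy)$ has dimension $1$ and depth $0$ ($x$ is killed by the maximal ideal), so it fails $(S_1)$. The *coheight* of a prime $\mathfrak p$ of $C$ is $\dim C/\mathfrak p$.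 A local ring is *equidimensional* if all its minimal primes have the same coheight: $F[\![x,y]\!]/(xy)$ is, $F[\![x,y,z]\!]/(xz,yz)$ is not, its minimal primes $(z)$ and $(x,y)$ having coheights $2$ and $1$. If a local ring $R$ is catenary and equidimensional, then $\operatorname{ht}P+\dim R/P=\dim R$ for every prime $P$. We put $\dim0=-\infty$ for the zero module.

A ring is *excellent* if it is universally catenary, the formal fibres of its localizations are geometrically regular, and every finitely generated algebra over it has open regular locus. Complete local rings are excellent, and so are localizations and finitely generated algebras of excellent rings. Over an excellent ring, reduced schemes of finite type have finite normalization, singular loci are closed, and the completion of a normal local ring is normal.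

For $\mathbf a=(a_1,\dots,a_r)$ and $\boldsymbol\delta=(\delta_1,\dots,\delta_r)$ put $\mathbf a+\boldsymbol\delta=(a_1+\delta_1,\dots,a_r+\delta_r)$.

**Theorem A.** Let $(R,\mathfrak m)$ be a local ring and $\mathbf a=(a_1,\dots,a_r)$ an $R$-regular sequence in $\mathfrak m$ such that $\widehat R/\mathbf a\widehat R$ is normal. Then there is $N$ such that for all $\delta_1,\dots,\delta_r\in\mathfrak m^N$: $\mathbf a+\boldsymbol\delta$ is $R$-regular, and $\widehat R/(\mathbf a+\boldsymbol\delta)$ and $R/(\mathbf a+\boldsymbol\delta)$ are normal.

**Theorem B.** Let $(R,\mathfrak m)$ be a complete equidimensional local ring and $\mathbf a=(a_1,\dots,a_r)$ part of a system of parameters.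

1. Let $k\in\{0,1\}$. If $R/(\mathbf a)$ satisfies $(R_k)$, there is $N$ such that $R/(\mathbf a+\boldsymbol\delta)$ satisfies $(R_k)$ for all $\delta_i\in\mathfrak m^N$.
2. Let $s\ge0$. If $\mathbf a$ is $R$-regular and $R/(\mathbf a)$ satisfies $(S_s)$, there is $N$ such that for all $\delta_i\in\mathfrak m^N$, $\mathbf a+\boldsymbol\delta$ is $R$-regular and $R/(\mathbf a+\boldsymbol\delta)$ satisfies $(S_s)$.

**The question from Theorem A.** If $R$, or only $R/(a)$, is excellent and $R/(a)$ is normal, then the formal fibres of $R/(a)$ are regular, so its completion $\widehat R/a\widehat R$ is normal [M, Thm 23.9]. Theorem A with $r=1$ gives the $N$ asked for.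

**Theorem B implies Theorem A.** The purpose of this step is to see that $\widehat R$ is equidimensional. We claim: *if $C$ is local, $c\in\mathfrak m_C$ is $C$-regular and $C/cC$ is a domain, then $C$ is a domain.* Let $\mathfrak q$ be a minimal prime contained in the prime $cC$. A regular element lies in no minimal prime, so $c\notin\mathfrak q$. Every $x\in\mathfrak q$ is $x=cy$, and then $y\in\mathfrak q$. So $\mathfrak q=c\mathfrak q$, and $\mathfrak q=0$ by Nakayama.

Now $\mathbf a$ is $\widehat R$-regular by flatness, and $\widehat R/\mathbf a\widehat R$ is a normal local ring, hence a domain. Applying the claim $r$ times, $\widehat R$ is a domain, so it is equidimensional; and a regular sequence is part of a system of parameters. Theorem B(1) with $k=1$, Theorem B(2) with $s=2$, and Serre's criterion give $N$ (the larger of the two) such that for $\delta_i\in\mathfrak m^N$ the sequence $\mathbf a+\boldsymbol\delta$ is $\widehat R$-regular with normal quotient. Both properties descend along the faithfully flat map $R\to\widehat R$: regularity because injectivity of a multiplication map can be tested after a faithfully flat base change,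 normality by [M, Cor. to 23.9]. $\square$

**Corollary.** Let $R$ be complete equidimensional and $\mathbf a$ regular with $R/(\mathbf a)$ reduced. Then $R/(\mathbf a+\boldsymbol\delta)$ is reduced for all $\delta_i\in\mathfrak m^N$, $N\gg0$. Use Theorem B with $k=0$, $s=1$.

It remains to prove Theorem B.

## 3. Small cases, and what derivatives cannot see

**Quotients of dimension at most one.** Let $\dim R/(a)\le1$ with $R/(a)$ normal. Then $R/(a)$ is regular, a field or a discrete valuation ring. For $\delta\in\mathfrak m^2$ the ideals $(a)+\mathfrak m^2$ and $(a+\delta)+\mathfrak m^2$ coincide, so $R/(a+\delta)$ and $R/(a)$ have the same embedding dimension, namely $\dim R-1$. Also $\dim R/(a+\delta)\ge\dim R-1$. So $R/(a+\delta)$ is regular and $N=2$ works. The argument pairs an upper bound for the embedding dimension, from closeness of the equations, with a lower bound for the dimension, from counting them. We shall meet this pair again.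

**The surfaces $xy=z^M$.** Let $R=F[\![x,y,z]\!]$, $M\ge2$, $a_M=xy-z^M$. We claim that $N=M+1$ works for $a_M$. Let $\delta\in\mathfrak m^{M+1}$ and $h=a_M+\delta$. Then
$$\partial_xh=y+\partial_x\delta,\qquad\partial_yh=x+\partial_y\delta,\qquad \partial_x\delta,\ \partial_y\delta\in\mathfrak m^M\subset\mathfrak m^2 .$$
So $\partial_xh,\partial_yh,z$ generate $\mathfrak m$, and $R/(\partial_xh,\partial_yh)$ is a discrete valuation ring with uniformizer $z$. In it $x$ and $y$ have order at least $M$, so $xy$ has order at least $2M\ge M+1$, and $h$ has order exactly $M$. Hence $(h,\partial_xh,\partial_yh)$ is $\mathfrak m$-primary. If $P\ne\mathfrak m$ is a prime containing $h$, some partial derivative of $h$ is not in $P$, so $h\notin P^2R_P$ and $R_P/(h)$ is regular. So $R/(h)$ is a two-dimensional hypersurface, singular at most at $\mathfrak m$: it satisfies $(R_1)$ and, being Cohen–Macaulay, $(S_2)$.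

**The derivative approach.** The example suggests a method: describe the singular locus of $R/(a)$ by $a$ and its derivatives, note that $N$-th order perturbations change derivatives only by elements of $\mathfrak m^{N-1}$, and conclude that the singular locus cannot grow in dimension. The last inference is sound (it is Lemma 2 below). What breaks is the description. Let $p$ be a prime number and
$$R=\mathbb Z_p[\![x,y]\!],\qquad a=py-x^p .$$
If $a\in P^2R_P$, then $\partial_ya=p\in P$, so $x\in P$ and $P$ is $(p,x)$ or $\mathfrak m$. At $P=(p,x)$ the element $y$ is a unit and $py-x^p\notin P^2R_P$. So $R/(a)$ is singular only at $\mathfrak m$, and normal. But every derivation $E$ of $R$ into itself satisfies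
$$E(a)=pE(y)-px^{p-1}E(x)\in(p)\subset(p,x).$$
The ideal generated by $a$ and all $E(a)$ lies in $(p,x)$, so it defines a set of dimension at least $1$, although the singular locus has dimension $0$. What is missing is a derivative "with respect to $p$", and bounding this larger set tells us nothing about $(p,x)$.

**Comparison at a prime.** One might instead imitate the case $N=2$ at each prime $P\ne\mathfrak m$. But regularity of $R_P/(a)$ depends on $a$ modulo $P^2R_P$, and $\delta\in\mathfrak m^N$ may be a unit in $R_P$. Worse, the primes containing $a+\delta$ are not those containing $a$. Nearness of $a$ and $a+\delta$ is visible only at $\mathfrak m$.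

**What the blow-up changes.** In $X_\delta$ each prime $P\ne\mathfrak n$ of $A_\delta$ is the generic point of a closed subscheme that meets the fibre over $\mathfrak n$. At a point $\xi$ of that fibre (2) applies. If $X$ is regular of dimension at most $D$ at $\xi$, then $\operatorname{embdim}O_{X_\delta,\xi}\le D$; if the dimension there is at least $D$, then $O_{X_\delta,\xi}$ is regular, and so is its localization at $P$. We need a regular $X$ obtained with an $\mathfrak n$-primary center. That is what resolution of surfaces gives when $A$ has dimension $1$ or $2$ and is singular at most at the closed point. Generic linear sections will lead from $(R_k)$ in any dimension to this situation in dimension $k+1$. The condition $(S_s)$ is handled separately, and we do it first.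

## 4. Serre's condition $(S_s)$ as bounds on $\dim\operatorname{Ext}$

**Lemma 2.** Let $M$ be a finitely generated module over a local ring $(R,\mathfrak m)$ and $a_i\in\mathfrak m$. There is $N$ with $\dim M/(\mathbf a+\boldsymbol\delta)M\le\dim M/\mathbf aM$ for all $\delta_i\in\mathfrak m^N$.

*Proof.* We may assume $M\ne0$. Let $e=\dim M/\mathbf aM\ge0$ and choose $y=(y_1,\dots,y_e)$ in $\mathfrak m$ and $w$ with $\mathfrak m^wM\subset(\mathbf a,y)M$. Put $N=w+1$. For $\delta_i\in\mathfrak m^N$ we have $\mathfrak m^wM\subset(\mathbf a+\boldsymbol\delta,y)M+\mathfrak m\cdot\mathfrak m^wM$, so $\mathfrak m^wM\subset(\mathbf a+\boldsymbol\delta,y)M$ by Nakayama. Thus $e$ further elements cut $M/(\mathbf a+\boldsymbol\delta)M$ down to finite length, and its dimension is at most $e$. $\square$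

So it is enough to express regularity of the sequence and $(S_s)$ of the quotient as upper bounds for $\dim M/\mathbf aM$, for finitely many modules $M$ not depending on $\mathbf a$.

**Setting.** By Cohen, $R=S/I$ with $S$ regular local of dimension $n$. Put $e=n-\dim R$ and $E^q=\operatorname{Ext}^q_S(R,S)$, which vanishes for $q>n$. For $P\in\operatorname{Spec}R$, also viewed in $\operatorname{Spec}S$, let $\operatorname{ht}P$ denote the height **in $S$**. Then $\dim R/P=n-\operatorname{ht}P$, and since $R$ is catenary and equidimensional,
$$\dim R_P=\dim R-\dim R/P=\operatorname{ht}P-e. \tag{3}$$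

**Depth through Ext.** For a nonzero finitely generated module over the regular local ring $S_P$, the projective dimension is the largest $q$ with $\operatorname{Ext}^q$ into $S_P$ nonzero: in a minimal free resolution of length $q$, the last $\operatorname{Ext}$ is the cokernel of a matrix with entries in the maximal ideal, nonzero by Nakayama, and higher ones vanish. With Auslander–Buchsbaum,
$$\operatorname{depth}R_P=\operatorname{ht}P-\max\{q:P\in\operatorname{Supp}E^q\}. \tag{4}$$
By (3) and $\operatorname{depth}\le\dim$, this maximum is at least $e$.

Let $\mathbf c=(c_1,\dots,c_r)$ be elements of $\mathfrak m$. Note that $\dim E^q/\mathbf cE^q\le m$ means $\dim R/P\le m$ for all $P\in\operatorname{Supp}E^q\cap V(\mathbf c)$.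

**(i) Regularity.** *$\mathbf c$ is $R$-regular iff $\dim E^q/\mathbf cE^q\le n-q-r$ for all $q$.* The sequence is regular iff $\operatorname{grade}((\mathbf c),R)\ge r$, iff $\operatorname{depth}R_P\ge r$ for all $P\supset(\mathbf c)$ (Bruns–Herzog 1.6.19, 1.2.10). By (4) this holds iff $\operatorname{ht}P-q\ge r$ whenever $P\in\operatorname{Supp}E^q\cap V(\mathbf c)$, that is, $\dim R/P=n-\operatorname{ht}P\le n-q-r$ for those $P$.

**(ii) The condition $(S_s)$.** *If $\mathbf c$ is $R$-regular, then $R/(\mathbf c)$ is $(S_s)$ iff $\dim E^q/\mathbf cE^q\le n-q-r-s$ for all $q>e$.* For $P\supset(\mathbf c)$, depth and dimension of $(R/\mathbf c)_P$ are those of $R_P$ minus $r$.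

Assume $(S_s)$, and let $q>e$ and $P\in\operatorname{Supp}E^q\cap V(\mathbf c)$. By (4) and (3), $\operatorname{depth}R_P\le\operatorname{ht}P-q<\operatorname{ht}P-e=\dim R_P$. So $(R/\mathbf c)_P$ has depth below its dimension, and $(S_s)$ forces $\operatorname{depth}R_P-r\ge s$. Hence $\operatorname{ht}P-q\ge r+s$, that is, $\dim R/P\le n-q-r-s$.

Conversely, assume the bounds, let $P\supset(\mathbf c)$ and let $q\ge e$ be the maximum in (4). If $q=e$, then $\operatorname{depth}R_P=\dim R_P$, so $R_P$ and $(R/\mathbf c)_P$ are Cohen–Macaulay. If $q>e$, the bound $n-\operatorname{ht}P\le n-q-r-s$ gives $\operatorname{depth}R_P-r=\operatorname{ht}P-q-r\ge s$. In both cases $(S_s)$ holds at $P$.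

**Example 2.** Take $R=F[\![x,y]\!]/(x^2,xy)$, $S=F[\![x,y]\!]$, $r=0$. Here $n=2$, $e=1$. The only relation between $x^2$ and $xy$ is $y\cdot x^2-x\cdot xy=0$, so $E^2=S/(x,y)=F$ has dimension $0$. Criterion (ii) for $(S_1)$ asks for $\dim E^2\le2-2-0-1=-1$, and this fails, as it should.

**Proof of Theorem B(2).** The conditions in (i) and (ii) are upper bounds on $\dim E^q/\mathbf cE^q$ for finitely many $q$. They hold for $\mathbf c=\mathbf a$. By Lemma 2, applied to these $E^q$ and with $N$ the largest of the resulting integers, they hold for $\mathbf c=\mathbf a+\boldsymbol\delta$ when $\delta_i\in\mathfrak m^N$. $\square$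

## 5. A regular blow-up with $\mathfrak m$-primary center

The input about surfaces is the following theorem, used as a black box.

**Theorem (Lipman, *Desingularization of two-dimensional schemes*, Ann. of Math. 107 (1978); Stacks Project, Tag 0BGP).** Let $Y$ be a two-dimensional integral Noetherian scheme whose normalization is finite over $Y$, has finitely many singular points, and has normal completed local rings at those points. Then there is a sequence $Y_n\to\dots\to Y_0\to Y$ with $Y_0$ the normalization of $Y$, each $Y_{i+1}\to Y_i$ the normalization of the blow-up of a closed point, each $Y_i$ proper over $Y$, and $Y_n$ regular.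

Lemma 1 compares two subschemes of a *single* blow-up with primary center. So we must show that the whole tower, normalizations included, is one such blow-up.

**Lemma 3.** Let $D\in\{1,2\}$ and let $(A,\mathfrak m)$ be an excellent local ring, all of whose minimal primes have coheight $D$, with $U=\operatorname{Spec}A\setminus\{\mathfrak m\}$ regular. Then there is an $\mathfrak m$-primary ideal $I$ such that $X=\operatorname{Bl}_I(\operatorname{Spec}A)$ is regular, with all local rings of dimension $\le D$.

**Step 1: a reduced ring and a normal model.** Let $H=H^0_{\mathfrak m}(A)$, an ideal of finite length, and $\bar A=A/H$. Since $D\ge1$, no minimal prime of $A$ is $\mathfrak m$. As $H$ is killed by a power of $\mathfrak m$, it lies in every minimal prime; so $A$ and $\bar A$ have the same spectrum as a set, and they agree as schemes on $U$. A prime $\mathfrak q\in\operatorname{Ass}\bar A$ is not $\mathfrak m$, so $\bar A_{\mathfrak q}=A_{\mathfrak q}$ is regular of depth $0$, a field. Hence $\bar A$ is reduced.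

Let $W=\operatorname{Bl}_{\mathfrak m}(\operatorname{Spec}\bar A)$. It is reduced, since the Rees algebra lies in $\bar A[T]$. The preimage of $\mathfrak m$ is an effective Cartier divisor, so $U\subset W$ is dense, and the irreducible components of $W$ are the $\operatorname{Bl}_{\mathfrak m}(\operatorname{Spec}\bar A/\mathfrak q)$, $\mathfrak q$ minimal. Let $X_0\to W$ be the normalization, finite by excellence. $X_0$ is a disjoint union of normal integral schemes. Since $U$ is regular, hence normal, $X_0\to W$ is an isomorphism over $U$, so $X_0$ contains $U$ as an open subscheme, dense because it contains all generic points.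

The local rings of $X_0$ have dimension $\le D$. Indeed each component $Z$ is integral, of finite type and birational over a domain $\bar A/\mathfrak q$ of dimension $D$. By the dimension inequality, for $\zeta\in Z$ over $\mathfrak p$ we have $\dim O_{Z,\zeta}+\operatorname{trdeg}_{\kappa(\mathfrak p)}\kappa(\zeta)\le\operatorname{ht}\mathfrak p\le D$. The same argument applies to every $X_i$ below.

**Step 2: resolution.** If $D=1$, the local rings of $X_0$ are normal of dimension $\le1$, so $X_0$ is regular; put $X=X_0$.

Let $D=2$. A non-closed point of $X_0$ specializes properly to another point, whose local ring has dimension $\le2$. So its own local ring is normal of dimension $\le1$, hence regular. The set $\operatorname{Sing}X_0$ is closed by excellence and consists of closed points, so it is finite; the completed local rings are normal, by excellence. Each component $Z$ of $X_0$ has dimension exactly $2$: the generic point of $\operatorname{Spec}\bar A/\mathfrak q$, a height-one prime of $\bar A/\mathfrak q$ (a point of $U\cap Z$), and a point over $\mathfrak m$ in the closure of the latter (which exists because $Z$ is proper over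 $A$) form a chain of length $2$. Applying the theorem to the components one after the other, we get $X=X_n\to\dots\to X_0$ with $X$ regular, each step a normalized blow-up of a closed point. Closed points of $X_i$ lie over $\mathfrak m$, since $X_i$ is proper over $A$. So the steps change nothing over $U$.

In all cases: $X$ is regular and proper over $A$; $U\subset X$ is open and dense, equal to the preimage of $U$; the local rings of $X$ have dimension $\le D$. Moreover $\mathfrak mO_X$ is invertible. It is the inverse image of the invertible ideal $\mathfrak mO_W$, and local generators of the latter stay nonzero at the generic points of $X$, because these lie in $U$, where $\mathfrak m$ generates the unit ideal.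

**Step 3: an ample sheaf trivial on $U$.** We want an invertible sheaf $L$ on $X$, ample over $\operatorname{Spec}A$, with $L|_U\cong O_U$. On $W$ the sheaf $O_W(1)=\mathfrak mO_W$ is ample and trivial on $U$. Pull-back along a finite morphism preserves ampleness (EGA II 5.1.12), so its pull-back to $X_0$ works. If $L_i$ works on $X_i$ and $X'\to X_i$ is the blow-up of a closed point $x$, then $L_i^{t}\otimes(\mathfrak m_xO_{X'})$ is ample for $t\gg0$ (EGA II 4.6.13), where $L_i^t$ is pulled back to $X'$. It is trivial on $U$ because $x\notin U$. Pull it back along the finite normalization $X_{i+1}\to X'$. At the top we get $L$. As $X$ is proper over $A$, after replacing $L$ by a power there are sections $g_0,\dots,g_\rho\in H^0(X,L)$ generating $L$ and defining a closed immersion $X\to\mathbf P^\rho_A$.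

**Step 4: construction of the ideal.** Let $j:U\to X$ be the inclusion. As $X$ is reduced and $U$ is dense, $O_X\subset j_*O_U$, and $L\subset j_*(L|_U)\cong j_*O_U$ after fixing a trivialization. So the $g_i$ become elements of $H^0(U,O_U)$. This ring contains $\bar A$ because $H^0_{\mathfrak m}(\bar A)=0$, and $H^0(U,O_U)/\bar A\cong H^1_{\mathfrak m}(\bar A)$ is $\mathfrak m$-power torsion. Put $G=\sum\bar Ag_i$. There is $v\ge1$ with $\mathfrak m^{v-1}G\subset\bar A$. Let
$$I_0=\mathfrak m^vG\subset\mathfrak m\bar A ,$$
an ideal of $\bar A$. It is generated by $h_{\beta i}=z_\beta g_i$, where the $z_\beta$ are the monomials of degree $v$ in a generating set of $\mathfrak m$. Inside $j_*O_U$,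
$$I_0O_X=(\mathfrak mO_X)^vL, \tag{5}$$
since the $z_\beta$ generate $(\mathfrak mO_X)^v$ and the $g_i$ generate $L$. Locally $(\mathfrak mO_X)^v$ and $L$ are each generated by one section of $j_*O_U$ that is a unit on $U$. So (5) is invertible, isomorphic to $(\mathfrak mO_X)^{\otimes v}\otimes L$, and equal to $O_U$ on $U$. The last point says that no prime other than the maximal ideal contains $I_0$. So $I_0$ is $\mathfrak m\bar A$-primary.

**Step 5: $X=\operatorname{Bl}_{I_0}(\operatorname{Spec}\bar A)$.** We place both schemes in one projective space and recognize each as the closure of $U$.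

The sections $z_\beta$ generate $(\mathfrak mO_X)^{v}$ and define a morphism $X\to\mathbf P^{\rho'}_A$. Together with $X\to\mathbf P^\rho_A$ it gives $X\to\mathbf P^{\rho'}_A\times_A\mathbf P^\rho_A$. This is a closed immersion, because its composite with the separated projection to $\mathbf P^\rho_A$ is one. Composing with the Segre embedding, we get a closed immersion $X\to\mathbf P^M_A$, given by the invertible sheaf $(\mathfrak mO_X)^{\otimes v}\otimes L\cong I_0O_X$ and the sections $z_\beta\otimes g_i\mapsto h_{\beta i}$. A closed subscheme of $X$ containing $U$ has ideal sheaf vanishing on $U$, hence zero because $O_X\subset j_*O_U$. So $X$ is the scheme-theoretic closure of $U\xrightarrow{(h_{\beta i})}\mathbf P^M_A$.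

On the other hand $\operatorname{Bl}_{I_0}(\operatorname{Spec}\bar A)=\operatorname{Proj}\bar A[I_0T]$ is a closed subscheme of $\mathbf P^M_A$ via $Z_{\beta i}\mapsto h_{\beta i}T$. It contains $U$, embedded by the same map $(h_{\beta i})$, as the complement of an effective Cartier divisor. The local equation of that divisor is a nonzerodivisor, so again functions inject into functions on $U$, and the blow-up is the scheme-theoretic closure of $U$. The two closed subschemes coincide.

**Step 6: passing to $A$.** Let $I\subset A$ be the preimage of $I_0$; it is $\mathfrak m$-primary. The map $\bigoplus I^t\to\bigoplus I_0^t$ is surjective with kernel $\bigoplus(I^t\cap H)$. The $I^t\cap H$ form a decreasing chain in a module of finite length with intersection $0$ (Krull), so they vanish for $t\gg0$. Graded rings that agree in large degrees have the same $\operatorname{Proj}$, so $\operatorname{Bl}_I(\operatorname{Spec}A)=\operatorname{Bl}_{I_0}(\operatorname{Spec}\bar A)=X$. $\square$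

## 6. Isolated singularities in dimension one and two

**Proposition 4.** Let $D\in\{1,2\}$, $(B,\mathfrak n)$ an excellent local ring, $\mathbf b=(b_1,\dots,b_r)$ in $\mathfrak n$. Suppose all minimal primes of $A=B/(\mathbf b)$ have coheight $D$ and $\operatorname{Spec}A\setminus\{\mathfrak n\}$ is regular. Then there is $N$ such that for all $\delta_i\in\mathfrak n^N$ for which every minimal prime $\mathfrak p$ of $(\mathbf b+\boldsymbol\delta)$ satisfies $\dim B/\mathfrak p\ge D$, the ring $(B/(\mathbf b+\boldsymbol\delta))_P$ is regular for every prime $P\ne\mathfrak n$.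

**Upper bound for the embedding dimension.** Let $I\subset A$ be as in Lemma 3 and $J\subset B$ its preimage. It is $\mathfrak n$-primary and $JA=I$, so $X=\operatorname{Bl}_{JA}(\operatorname{Spec}A)$ is regular with local rings of dimension $\le D$. Take $N$ from Lemma 1 and let $\delta_i\in\mathfrak n^N$. For $\xi\in X_\delta$ over $\mathfrak n$, (2) gives
$$\operatorname{embdim}O_{X_\delta,\xi}\le\operatorname{embdim}O_{X,\xi}=\dim O_{X,\xi}\le D. \tag{6}$$

**Lower bound for the dimension, at a well-chosen point.** Let $P\ne\mathfrak n$ be a prime containing $\mathfrak b_\delta$, and $\mathfrak p\subset P$ a minimal prime of $\mathfrak b_\delta$. By hypothesis $\dim B/\mathfrak p\ge D$. As in Section 1, we have closed subschemes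
$$\Gamma=\operatorname{Bl}_J(\operatorname{Spec}B/P)\subset\operatorname{Bl}_J(\operatorname{Spec}B/\mathfrak p)\subset X_\delta .$$
As $P\ne\mathfrak n$, the ideal $J(B/P)$ is nonzero, so $\Gamma$ is integral and proper and birational over $\operatorname{Spec}B/P$. Its image is closed and contains the generic point, so $\Gamma\to\operatorname{Spec}B/P$ is surjective. Hence the fibre of $\Gamma$ over $\mathfrak n$ is not empty. Choose a closed point $\xi$ in it. The fibre is of finite type over $B/\mathfrak n$, so $\kappa(\xi)$ is algebraic over $B/\mathfrak n$. Also $\operatorname{Bl}_J(\operatorname{Spec}B/\mathfrak p)$ is integral and birational over $\operatorname{Spec}B/\mathfrak p$, and $B/\mathfrak p$ is universally catenary. The dimension formula [M, Thm 15.6] gives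
$$\dim O_{X_\delta,\xi}\ge\dim O_{\operatorname{Bl}_J(\operatorname{Spec}B/\mathfrak p),\xi}=\dim B/\mathfrak p\ge D .$$
With (6), $O_{X_\delta,\xi}$ is regular.

**From $\xi$ to $P$.** Away from the fibre over $\mathfrak n$, $X_\delta$ is $\operatorname{Spec}A_\delta\setminus\{\mathfrak n\}$, and the generic point of $\Gamma$ is the point $P$ there. It is a generization of $\xi$. So $(A_\delta)_P=O_{X_\delta,P}$ is a localization of the regular local ring $O_{X_\delta,\xi}$, hence regular. $\square$

## 7. Generic linear sections and the condition $(R_k)$

We prove Theorem B(1). Let $R$ be complete equidimensional of dimension $d+r$, and $A=R/(\mathbf a)$, so $\dim A=d$. Assume $A$ satisfies $(R_k)$, $k\in\{0,1\}$. Since $R$ is catenary and equidimensional, a prime of height $\le r$ has coheight $\ge d$; so every minimal prime of $(c_1,\dots,c_r)$, $c_i\in\mathfrak m$, has coheight $\ge d$.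

**Case $d\le k$.** The maximal ideal of $A$ has height $d\le k$, so $A$ is regular. For $\delta_i\in\mathfrak m^2$ the ring $A_\delta=R/(\mathbf a+\boldsymbol\delta)$ has the same embedding dimension $d$ as $A$, and $\dim A_\delta\ge d$. So $A_\delta$ is regular, and $N=2$ works.

From now on $d\ge D:=k+1$. Put $\ell=d-D\ge0$.

**The rings $C(u)$ and the generic forms.** Let $\mathfrak m=(y_1,\dots,y_\nu)$ and take variables $u=(u_{ij})$, $1\le i\le\ell$, $1\le j\le\nu$. For a quotient $C$ of $R$ let $C(u)=C[u]_{\mathfrak mC[u]}$. This is an excellent local ring, flat and local over $C$, with maximal ideal $\mathfrak mC(u)$. The closed fibre is a field, so $\dim C(u)=\dim C$. For a prime $q$ of $C$, $C(u)/qC(u)=(C/q)(u)$ is a domain. In particular $R(u)$ is catenary and equidimensional of dimension $d+r$: its minimal primes are the $\mathfrak qR(u)$ with $\mathfrak q$ minimal in $R$, and $\dim(R/\mathfrak q)(u)=\dim R/\mathfrak q$. Put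
$$x_i=\sum_ju_{ij}y_j\ (1\le i\le\ell),\qquad B=R(u)/(x_1,\dots,x_\ell),\qquad\mathfrak n=\mathfrak mB .$$

**Example 3.** Let $A=F[\![y_1,y_2,y_3,y_4]\!]/(y_1y_2-y_3^2)$ with $k=1$, so $d=3$, $D=2$, $\ell=1$. A singular prime of $A$ contains the derivatives $y_2,y_1$, hence also $y_3$; so the singular locus lies in a curve, and $(R_1)$ holds. In $A(u)$ the element $u_{14}$ is a unit. A prime of $A(u)/(x_1)$ containing $y_1,y_2,y_3$ contains $u_{14}y_4$, hence $y_4$, and is maximal. So after one generic section only the maximal ideal lies over a singular prime.

**Step 1: sections do not affect regularity.** $(*)$ *Let $C$ be a quotient of $R$, $\mathfrak Q$ a non-maximal prime of $C(u)/(x)$, $q=\mathfrak Q\cap C$. Then $C_q\to(C(u)/(x))_{\mathfrak Q}$ is flat and local with regular closed fibre. So one ring is regular iff the other is, and $\dim C_q\le\dim(C(u)/(x))_{\mathfrak Q}$.*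

The maximal ideal of $C(u)/(x)$ is generated by the $y_j$, so some $y_j\notin\mathfrak Q$. Over $C[1/y_j]$ each equation $x_i=0$ can be solved for $u_{ij}$, namely $u_{ij}=-y_j^{-1}\sum_{j'\ne j}u_{ij'}y_{j'}$. Hence
$$(C[u]/(x))[1/y_j]\cong C[1/y_j]\,[u_{ij'}:j'\ne j].$$
So $(C(u)/(x))_{\mathfrak Q}$ is a localization of a polynomial ring over $C_q$. It is flat over $C_q$, and the closed fibre is a localization of a polynomial ring over $\kappa(q)$, hence regular. The equivalence is [M, Thm 23.7], and the inequality holds for any flat local map.

**Step 2: lower bound for coheights.** $(\alpha)$ *For any $c_1,\dots,c_r\in\mathfrak m$, every minimal prime of $B/(\mathbf c)B$ has coheight $\ge D$.* A minimal prime of $(x_1,\dots,x_\ell,c_1,\dots,c_r)$ in $R(u)$ has height $\le\ell+r$, hence coheight $\ge d+r-\ell-r=D$.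

**Step 3: upper bound for $A$.** $(\beta)$ *$\dim B/(\mathbf a)B\le D$.* Here $B/(\mathbf a)B=A(u)/(x)$. We show that for $0\le i<\ell$, $x_{i+1}$ lies in no minimal prime $\mathfrak Q$ of $(x_1,\dots,x_i)A(u)$. Then each $x_{i+1}$ lowers the dimension by at least one, from $d$ to at most $d-\ell=D$.

Write $A[u]=A'[u'']$, where $A'=A[u_{i'j}:i'\le i]$ and $u''$ are the remaining variables. The ideal $(x_1,\dots,x_i)A[u]$ is extended from $A'$, so $\mathfrak Q$ is the localization of $\mathfrak q'A'[u'']$ for a minimal prime $\mathfrak q'$ of $(x_1,\dots,x_i)A'$. If $x_{i+1}=\sum_ju_{i+1,j}y_j\in\mathfrak q'A'[u'']$, then its coefficients $y_j$ all lie in $\mathfrak q'$. So $\mathfrak Q$ is the maximal ideal of $A(u)$, of height $d$. But $\operatorname{ht}\mathfrak Q\le i<\ell\le d$, a contradiction.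

**Step 4: Proposition 4 applies to $B$ and $\mathbf a$.** By $(\alpha)$ and $(\beta)$, all minimal primes of $A''=B/(\mathbf a)B$ have coheight $D=\dim A''$. Let $\mathfrak Q$ be a non-maximal prime of $A''$ and $q=\mathfrak Q\cap A$. By $(*)$ with $C=A$, $\dim A_q\le\dim A''_{\mathfrak Q}\le D-1=k$. So $A_q$ is regular by $(R_k)$, and $A''_{\mathfrak Q}$ is regular by $(*)$. The ring $B$ is excellent and $D\in\{1,2\}$. Let $N$ be the integer of Proposition 4, let $\delta_i\in\mathfrak m^N$, and put $C=R/(\mathbf a+\boldsymbol\delta)$. By $(\alpha)$ with $\mathbf c=\mathbf a+\boldsymbol\delta$, the coheight condition of Proposition 4 holds. So $C(u)/(x)=B/(\mathbf a+\boldsymbol\delta)B$ is regular at all non-maximal primes.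

**Step 5: descent to $C$.** Let $q\in\operatorname{Spec}C$ with $\operatorname{ht}q\le k$, and let $\mathfrak p\subset q$ be a minimal prime of $C$. Since $\dim C/\mathfrak p\ge d$,
$$\dim C/q=\dim C/\mathfrak p-\operatorname{ht}(q/\mathfrak p)\ge d-k=\ell+1 .$$
So $C(u)/qC(u)=(C/q)(u)$ is a catenary local domain of dimension $\ge\ell+1$. A minimal prime of $(x_1,\dots,x_\ell)$ in it has height $\le\ell$, hence is not maximal. It gives a non-maximal prime $\mathfrak Q$ of $C(u)/(x)$ with $q':=\mathfrak Q\cap C\supset q$. By Step 4, $(C(u)/(x))_{\mathfrak Q}$ is regular. By $(*)$, $C_{q'}$ is regular, and so is its localization $C_q$. Thus $C$ satisfies $(R_k)$. This proves Theorem B(1), and with it Theorems B and A. $\blacksquare$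

## 8. Openness, dependence of $N$ on $a$, and analytic normality

**Openness.** For every local ring $R$ and every $r$, Theorem A says that the set of $R$-regular sequences $\mathbf a\in\mathfrak m^{\oplus r}$ with $\widehat R/\mathbf a\widehat R$ normal is open in the $\mathfrak m$-adic topology. If $R$ is excellent, this is the set of regular sequences with $R/(\mathbf a)$ normal. There is no restriction on characteristic or residue field, and excellence of $R$ itself is not needed, only normality of the completion of $R/(\mathbf a)$.

**No $N$ serves all $a$.** Take $a_M=xy-z^M$ in $F[\![x,y,z]\!]$, $M\ge2$, as in Section 3. The quotient is normal, but for $\delta=z^M\in\mathfrak m^M$ we get $R/(a_M+\delta)=R/(xy)$, which is not a domain. So every valid $N$ for $a_M$ exceeds $M$. Since $N=M+1$ works, the least valid value is exactly $M+1$. The same family shows that normality is not preserved in the limit: with $a=xy$ and $\delta_j=-z^j$, $j\ge2$, all $R/(a+\delta_j)$ are normal and $\delta_j\to0$, but $R/(a)$ is not normal.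

**Normality of $R/(a)$ alone is not enough.** The following example is quoted as known context with the problem. Let $k$ be a field of characteristic zero, $\tau=e^x-1\in k[\![x]\!]$, $f=(y+\tau)^2$, $A=k(x,y,f)\cap k[\![x,y]\!]$ and $R=A[z]_{(x,y,z)}$. Then $R$ is a three-dimensional regular local ring with maximal ideal $\mathfrak m=(x,y,z)R$, not excellent. The element $a=z^2-f$ is $R$-regular and $R/(a)$ is a normal domain, while for every $n\ge1$ there is $\delta_n\in\mathfrak m^n$ with $R/(a+\delta_n)$ not a domain. This agrees with Theorem A, whose hypothesis fails here: in $\widehat R=k[\![x,y,z]\!]$ we have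
$$a=z^2-(y+\tau)^2=(z-y-\tau)(z+y+\tau),$$
a product of two nonunits, so $\widehat R/a\widehat R$ is not a domain.
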